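\title{Every Line of the Spiral Queen Game Contains Every Sprague--Grundy Value}

\begin{abstract}
Number the cells of $\mathbb Z\times\mathbb Z$ along a square spiral, and let two players alternately move a queen to a lower-numbered cell. We prove that in the array of Sprague--Grundy values of this game every row, column and diagonal of slope $\pm1$ is a permutation of the nonnegative integers. More precisely, on a line of offset $c$ the value $k$ occurs within distance $O(1+|c|+k)$ of the origin, and this order is optimal. The cells of value $k$ form a set of non-attacking queens; a line that misses $k$ would be almost entirely blocked by these queens, and a count with weights $1/n$ shows that non-attacking queens cannot do this.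
\end{abstract}

\section{The game and the results}\label{sec:intro}

Number the cells of the doubly infinite chessboard $\mathbb Z\times\mathbb Z$ with $0,1,2,\dots$ along a square spiral, as in Figure~\ref{fig:spiral}: cell $0$ is $(0,0)$, cell $1$ is $(1,0)$, cell $2$ is $(1,1)$, cell $3$ is $(0,1)$, and so on counterclockwise and outward. We call a cell \emph{earlier} than another if its number is smaller. A \emph{line} is a row $y=c$, a column $x=c$, a diagonal $y=x+c$ or an antidiagonal $x+y=c$; the integer $c$ is its \emph{offset}. Two distinct cells \emph{attack} each other if they lie on a common line.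

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.8]
\draw[gray!40,shift={(-2.5,-2.5)}] (0,0) grid (5,5);
\draw[gray,->] (0,0)--(1,0)--(1,1)--(-1,1)--(-1,-1)--(2,-1)--(2,2)--(-2,2)--(-2,-2)--(3,-2);
\foreach \x/\y/\n in {0/0/0,1/0/1,1/1/2,0/1/3,-1/1/4,-1/0/5,-1/-1/6,0/-1/7,1/-1/8,2/-1/9,2/0/10,2/1/11,2/2/12,1/2/13,0/2/14,-1/2/15,-2/2/16,-2/1/17,-2/0/18,-2/-1/19,-2/-2/20,-1/-2/21,0/-2/22,1/-2/23,2/-2/24}
  \node[fill=white,inner sep=1.5pt] at (\x,\y) {\small\n};
\foreach \x/\y in {0/0,2/-1,1/2,-2/1,-1/-2} \draw[thick] (\x,\y) circle (0.38);
\end{tikzpicture}
\caption{The spiral numbering of the cells $(x,y)$ with $|x|,|y|\le2$; cell $0$ is the origin. The circled cells have Sprague--Grundy value $0$, and no two of them share a row, column or diagonal.}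
\label{fig:spiral}
\end{figure}

A queen stands on some cell. Two players move in turn; a move takes the queen to any earlier cell that attacks its present cell, and the first player unable to move loses. The \emph{Sprague--Grundy value} $G(p)$ of a cell $p$ is defined recursively in the order of the numbering:
\[
G(p)=\operatorname{mex}\{G(q): q \text{ is earlier than } p \text{ and attacks } p\},
\]
where $\operatorname{mex}S$ is the least element of $\mathbb N=\{0,1,2,\dots\}$ not in $S$. Cells $0,1,2,3$ attack one another pairwise and have values $0,1,2,3$; cell $4=(-1,1)$ is attacked by cells $0,2,3$ but not by cell $1$, so its value is $1$. From a cell of value $0$ every move leads to a positive value, and from a cell of positive value some move leads to value $0$; so the player to move loses exactly on the cells of value $0$. We shall use only the two properties that characterize the mex: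
\begin{itemize}
\item[(M1)] if $q$ is earlier than $p$ and attacks $p$, then $G(q)\ne G(p)$;
\item[(M2)] if $k<G(p)$, then some earlier cell that attacks $p$ has value $k$.
\end{itemize}

By (M1) the values along any line are distinct. A cell has value $0$ exactly when no earlier cell of value $0$ attacks it, so the cells of value $0$ are those occupied when queens are placed greedily along the spiral, each on the first cell that attacks no earlier queen. They are the cells $0,9,13,17,21,82,\dots$. In the same way the cells of value $k$ are queens placed greedily on the cells that the smaller values leave free. It is natural to ask whether each of these families of queens is complete, that is, meets every line. The following conjecture comes from the paper of Dekking, Shallit and Sloane~\cite{DSS}: \emph{every row, column and diagonal of slope $\pm1$ in the array of Sprague--Grundy values is a permutation of $\mathbb N$.}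

A simpler game suggests that the answer is yes. Let a rook move left or down on the quarter board $\mathbb N\times\mathbb N$, and suppose that row $y$ misses the value $k$. At most $k$ cells of the row have value less than $k$. Every other cell has, by (M2), a cell of value $k$ below it in its own column, and each of the $y$ lower rows contains at most one such cell. The row would have at most $k+y$ cells, which is absurd. This argument works because only finitely many rows lie below row $y$. On the spiral board no such finiteness is available. The box $[-N,N]^2$ contains at most $2N+1$ cells of a given line, but it may contain as many as $2N+1$ cells of value $k$, one per column, and each of them attacks up to three cells of the line. Plain counting leaves ample room for a line to miss $k$. Nevertheless the conjecture holds.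

\begin{theorem}\label{thm:main}
Every row, column, diagonal and antidiagonal contains every value $k\in\mathbb N$ exactly once.
\end{theorem}

The proof also locates the value. The \emph{shell} of a cell $p=(x,y)$ is $\|p\|=\max(|x|,|y|)$. For a line $L$ and $k\ge0$, let $R(L,k)$ be the shell of the unique cell of value $k$ on $L$.

\begin{theorem}\label{thm:quant}
There is an absolute constant $T$ (for example $T=e^{3070}$) such that for every line $L$ of offset $c$ and every $k\ge0$,
\[
\frac{|c|+k}{16}\ \le\ R(L,k)\ \le\ T\,(1+|c|+k).
\]
\end{theorem}

The order of growth in $k$ and $c$ is therefore best possible. The constant $T$ has not been optimized.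

Section~\ref{sec:reduction} turns a missing value into a statement about non-attacking queens, and Section~\ref{sec:maindiag} shows the weighted count on the main diagonal, where the geometry is trivial. Section~\ref{sec:rotation} reduces all lines to one family of diagonal rays and to the rows, which are treated in Sections~\ref{sec:diag} and~\ref{sec:rows}. Both theorems follow in Section~\ref{sec:proof}.

\section{From a missing value to non-attacking queens}\label{sec:reduction}

The spiral exhausts shell $N-1$ before it enters shell $N\ge1$, and it traverses shell $N$ in the following order: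
\begin{itemize}
\item upward through $(N,y)$, $y=-N+1,\dots,N$;
\item leftward through $(x,N)$, $x=N-1,\dots,-N$;
\item downward through $(-N,y)$, $y=N-1,\dots,-N$;
\item rightward through $(x,-N)$, $x=-N+1,\dots,N$.
\end{itemize}
In particular $\|q\|\le\|p\|$ whenever $q$ is earlier than $p$, and $(N,-N)$ is the last cell of shell $N$.

A set $K\subset\mathbb Z^2$ is \emph{non-attacking} if every line contains at most one element of $K$; the elements of $K$ are called \emph{queens}. Translations and the symmetries of the square map lines to lines, so they preserve this property. For $k\ge0$ let $K_k$ be the set of cells of value $k$. It is non-attacking by (M1).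

\begin{lemma}\label{lem:missing}
Let $L$ be a line, and let $k\ge0$ and $X\ge1$ be integers. Suppose that no cell of $L$ of shell at most $X$ has value $k$. Then all but at most $k$ of the cells $p\in L$ with $\|p\|\le X$ are attacked by an earlier queen $q\in K_k$ with $q\notin L$.
\end{lemma}

\begin{proof}
The values on $L$ are distinct, so at most $k$ cells of $L$ have value less than $k$. Any other cell $p\in L$ with $\|p\|\le X$ has value greater than $k$, and (M2) gives an earlier cell $q$ of value $k$ that attacks $p$. Since $\|q\|\le\|p\|\le X$, the hypothesis shows $q\notin L$.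
\end{proof}

From now on the game plays no role: we must show that a non-attacking set cannot attack a long stretch of a line in this way. The word ``earlier'' cannot be dropped. The set $\{(n,2n):n\ne0\}$ is non-attacking, since the difference of two of its elements has the form $(t,2t)$; it misses the row $y=0$ and the diagonal $y=x$, and it attacks every cell of these two lines other than the origin. But its queen in column $n$ lies in shell $2|n|$, too far out to be earlier than $(n,0)$ or $(n,n)$.

\section{The main diagonal}\label{sec:maindiag}

Let $L$ be the diagonal $y=x$ and consider a cell $(j,j)$ with $j\ge1$. An earlier cell lies in the box $[-j,j]^2$. The other cells of row $j$ in this box are visited after $(j,j)$, the antidiagonal through $(j,j)$ meets the box only in $(j,j)$, and $(j,-j)$ is the last cell of the shell. So the earlier cells off $L$ that attack $(j,j)$ are exactly the cells $(j,b)$ with $|b|<j$. If $L$ misses the value $k$, then by Lemma~\ref{lem:missing} the \emph{wedge}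
\[
W=\{(x,y): |y|<x\}
\]
contains a queen of $K_k$ in every column $j\ge1$, with at most $k$ exceptions.

Over a bounded range of scales this is possible. For $m\ge1$ the cells $(n,2n-3m)$ with $m<n<3m$ are non-attacking and lie in $W$, and they fill every column strictly between $m$ and $3m$. An obstruction can therefore appear only when many scales are considered together, and the count should give each range of columns $[t,2t]$ about the same weight. This is what the weight $1/n$ does.

Think of column $n$ as demanding $1/n$. A queen $(x,y)\in W$ uses up a row, a diagonal and an antidiagonal that no other queen may use; put the prices $1/|y|$, $1/(x-y)$ and $1/(x+y)$ on them. Since $|y|+(x-|y|)=x$, the queen cannot be far from both the axis and the boundary of the wedge, so it pays a definite multiple of $1/x$.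

\begin{lemma}\label{lem:ineqD}
For real numbers $0<|y|<x$,
\begin{equation}\label{eq:D}
\frac1x\ \le\ \frac29\Big(\frac1{|y|}+\frac1{x-y}+\frac1{x+y}\Big).
\end{equation}
\end{lemma}

\begin{proof}
Put $r=|y|/x\in(0,1)$. The numbers $x-y$ and $x+y$ are $x(1-r)$ and $x(1+r)$ in some order, and
\[
\frac1r+\frac1{1-r}+\frac1{1+r}=\frac1{r(1-r)}+\frac1{1+r}\ \ge\ 4+\frac12=\frac92 .\qedhere
\]
\end{proof}

Let $H_n=\sum_{i=1}^n1/i$, so that $\ln n\le H_n\le1+\ln n$ for $n\ge1$, and $H_0=0$.

\begin{proposition}\label{prop:maindiag}
The diagonal $y=x$ contains every value $k$.
\end{proposition}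

\begin{proof}
Suppose that $k$ is missing, and let $X\ge1$. Sum $1/x$ over the queens $(x,y)\in K_k\cap W$ with $x\le X$. At most $k$ of the columns $1,\dots,X$ contain no such queen, so the sum is at least $H_X-H_k$. At most one of the queens has $y=0$, and it contributes at most $1$. Apply \eqref{eq:D} to the others. Each value of $|y|\in[1,X]$ occurs at most twice, once for each of the rows $\pm|y|$; each value of $x-y\in[1,2X]$ and each value of $x+y\in[1,2X]$ occurs at most once. Hence
\begin{equation}\label{eq:warm}
\ln X-H_k\ \le\ 1+\tfrac29\,(2H_X+2H_{2X})\ \le\ \tfrac89\ln X+1+\tfrac49(2+\ln2),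
\end{equation}
which is false for large $X$.
\end{proof}

The margin is narrow. The total price of all available lines is about $4\ln X$, and the first two terms in the proof of Lemma~\ref{lem:ineqD} give the factor $4$ exactly; only the third term, worth at least $\frac12$, tips the balance. The hypotheses on rows and on diagonals are both needed, as the sets $\{(n,0)\}$ and $\{(n,n-1)\}$, $n\ge1$, show: each fills every column of $W$ and violates only one of the four conditions.

Three things remain to be done. For other lines the attackers are less constrained, and the spiral has no exact symmetry that would reduce the number of cases. For rows a single queen may block two cells, which calls for a different inequality. Finally, \eqref{eq:warm} bounds $X$ only by a constant times $(k+1)^9$, while Theorem~\ref{thm:quant} asks for a linear bound.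

\section{A rotation-invariant notion of blocking}\label{sec:rotation}

Let $\rho(x,y)=(-y,x)$ be the counterclockwise quarter turn. The spiral order is not invariant under $\rho$, because each shell has a first and a last cell. But what we need from the order concerns only the shells and the direction of travel along a side, and these data are invariant.

For $N\ge1$ the four \emph{sides} of shell $N$ are the sets of cells of shell $N$ with $x=N$ (right), $y=N$ (top), $x=-N$ (left) and $y=-N$ (bottom). Each side contains both of its corners, and two distinct cells lie on at most one common side. Orient the sides counterclockwise: upward on the right, leftward on the top, downward on the left, rightward on the bottom.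

\begin{definition}\label{def:block}
For distinct cells $p,q$ write $q\prec p$ if $\|q\|\le\|p\|$ and, in case $p$ and $q$ lie on a common side, $q$ comes before $p$ in the orientation of that side. Let $L$ be a line and $p\in L$. A cell $q$ \emph{blocks $p$ on $L$} if $q\notin L$, $q$ attacks $p$, and $q\prec p$.
\end{definition}

The relation $\prec$ is not an order: $(0,N)\prec(N,0)$ and $(N,0)\prec(0,N)$ both hold, since these cells share no side. It is a weakening of ``earlier'' that forgets where the shell begins.

\begin{lemma}\label{lem:prec}
\begin{itemize}
\item[(a)] If $q$ is earlier than $p$, and $p$ is not of the form $(N,-N)$ with $N\geq 0$, then $q\prec p$.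
\item[(b)] The cell $q$ blocks $p$ on $L$ if and only if $\rho q$ blocks $\rho p$ on $\rho L$.
\item[(c)] A cell blocks at most three cells on a given line $L$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) We know $\|q\|\le\|p\|$. Suppose that $p$ and $q$ lie on a common side of shell $N$. The list in Section~\ref{sec:reduction} shows that the top, left and bottom sides, corners included, are visited in the order of their orientation. The same holds for the right side once $(N,-N)$ is removed. Now $p\ne(N,-N)$ by hypothesis, and $q\neq(N,-N)$ because the last cell of the shell is not earlier than $p$.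

(b) The map $\rho$ permutes the lines, preserves shells, and maps each side onto the next one with its orientation.

(c) If $q\notin L$, the line through $q$ parallel to $L$ misses $L$, and each of the other three lines through $q$ meets $L$ in at most one cell.
\end{proof}

The exception in (a) is real: $(N,0)$ is earlier than $(N,-N)$ but comes after it on the right side. We shall simply never use the cells $(N,-N)$.

\section{Diagonal rays}\label{sec:diag}

Fix $h\ge0$ and consider the cells $p_j=(j,j+h)$, $j\ge1$, of the diagonal $y=x+h$. The cell $p_j$ lies on the top side of shell $j+h$, only $h$ steps after the corner where that side begins. This is the reason to use this half of the diagonal: few cells of the top side come before $p_j$, so blocking along the row is almost excluded, as it was for $h=0$. Precisely, call a cell $(a,b)$ \emph{near} if $\big||a|-|b|\big|\le h$.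

\begin{lemma}\label{lem:geomD}
If $q=(a,b)$ blocks $p_j$ on the line $y=x+h$ and $q$ is not near, then $a=j$ and $|b|<j$.
\end{lemma}

\begin{proof}
From $q\prec p_j$ we get $|a|,|b|\le j+h$. Since $q$ is off the diagonal, it attacks $p_j$ along the row, the antidiagonal or the column.

\emph{Row.} Here $b=j+h$, so $q$ lies on the top side together with $p_j$ and comes before it: $j<a\le j+h$. Then $q$ is near.

\emph{Antidiagonal.} Here $a+b=2j+h$ with $a,b\le j+h$, so $a,b\in[j,j+h]$, and $q$ is near.

\emph{Column.} Here $a=j$. If $|b|\ge j$, then $j\le|b|\le j+h$ and $q$ is near. Hence $|b|<j$.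
\end{proof}

So the problem is again to fill the columns of the wedge $W$, now with about $F$ exceptions allowed, and we want a bound that is linear in $F$. The loss in \eqref{eq:warm} comes from the small scales: the exceptional columns may be $1,\dots,F$, which removes $H_F$ from the demand, while the lines with small index still contribute their full price to the supply. The remedy is to count only the scales between $F$ and $X$. We drop the columns below $F$, and we cap the prices at a multiple of $1/F$, so that the lines of index at most $F$ cost a bounded amount in total. The cap is chosen so high that a queen that uses one capped line still pays its whole demand with that line alone.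

\begin{lemma}\label{lem:cap}
Let $\lambda>0$ and let $1\le F\le Z$ be integers. Put $g(v)=\min(1/v,\lambda/F)$ for $v\geq 0$, with the convention $1/0=+\infty$. Then
\[
\sum_{n=F}^{Z}\frac1n\ \ge\ \ln\frac ZF
\qquad\text{and}\qquad
\sum_{v=0}^{Z}g(v)\ \le\ 2\lambda+\ln\frac ZF .
\]
\end{lemma}

\begin{proof}
The first sum is at least $\int_F^{Z+1}dt/t$. In the second, the terms with $v\le F$ add up to at most $(F+1)\lambda/F\le2\lambda$, and the others to at most $\int_F^Zdt/t$.
\end{proof}

\begin{lemma}\label{lem:wedge}
Let $K$ be non-attacking and let $F,X\geq1$ be integers. If at most $F$ of the columns $1,\dots,X$ contain no queen of $K\cap W$, then $X\le e^{84}F$.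
\end{lemma}

\begin{proof}
We may assume $F\le X$. Put $\ell=\ln(X/F)$, and let $g$ be as in Lemma~\ref{lem:cap} with $\lambda=\frac92$. We claim that for $(x,y)\in W$ with $x\ge F$,
\begin{equation}\label{eq:Dcap}
\frac1x\ \le\ \frac29\big(g(|y|)+g(x-y)+g(x+y)\big).
\end{equation}
Replace each $g(v)$ by $\min(1/v,\,9/(2x))$, which is no larger because $x\geq F$. If one of the three minima equals $9/(2x)$, that term alone gives $\frac29\cdot\frac9{2x}=\frac1x$. Otherwise $y\ne0$, each minimum is $1/v$, and the claim is \eqref{eq:D}.

Consider $\sum_{n=F}^X1/n\ge\ell$. The columns without a queen of $K\cap W$ contribute at most $F\cdot\frac1F=1$. For each remaining column apply \eqref{eq:Dcap} to its queen. Among these queens each value of $|y|\in[0,X]$ occurs at most twice, and each value of $x-y\in[1,2X]$ and of $x+y\in[1,2X]$ at most once. By Lemma~\ref{lem:cap} with $Z=X$ and $Z=2X$,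
\[
\ell-1\ \le\ \tfrac29\big(2(9+\ell)+2(9+\ln2+\ell)\big)=\tfrac89\ell+8+\tfrac49\ln2 .
\]
Hence $\ell\le81+4\ln2<84$.
\end{proof}

The queens $(n,2n-3m)$ of Section~\ref{sec:maindiag}, with $F=m$ and $X=3m-1$, show that a linear bound is the right form for this lemma.

\begin{proposition}\label{prop:diag}
Let $K$ be non-attacking, and let $h\ge0$, $E\ge0$, $Y\ge1$ be integers. If all but at most $E$ of the cells $(j,j+h)$, $1\le j\le Y$, are blocked on the line $y=x+h$ by queens of $K$, then $Y\le e^{84}(E+12h+6)$.
\end{proposition}

\begin{proof}
Since $\big||a|-|b|\big|=\min(|a-b|,|a+b|)$, every near cell lies on one of the $2(2h+1)$ lines $x-y=i$ or $x+y=i$ with $|i|\le h$. So $K$ has at most $4h+2$ near queens, and by Lemma~\ref{lem:prec}(c) they block at most $12h+6$ cells. For all but at most $F=E+12h+6$ values $j\in[1,Y]$, the cell $p_j$ is blocked by a queen that is not near, and by Lemma~\ref{lem:geomD} this queen lies in $W$ and in column $j$. Lemma~\ref{lem:wedge} gives the bound.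
\end{proof}

\section{Rows}\label{sec:rows}

A cell $(n,c)$ of a row lies in the middle of its side, far from the corners, and can be blocked along its column and along both diagonals. It is better to ask which cells a given queen blocks.

Take first the row $y=0$ and a queen $q=(x,y)$ with $x\ne0$ and $y\ne0$; see Figure~\ref{fig:row}. Its two diagonals meet the row at $x+y$ and $x-y$. One of these numbers has absolute value $|x|+|y|>\|q\|$ and the sign of $x$, and this cell is blocked. The other has absolute value $\big||x|-|y|\big|<\|q\|$, and this cell is not blocked. The column of $q$ meets the row at $(x,0)$. This cell is blocked exactly when $|y|\le|x|$ and $q$ comes before $(x,0)$ on their common side, which means $y<0$ for $x>0$ and $y>0$ for $x<0$. So a queen off the two axes blocks two cells if $|y|\le|x|$ and $xy<0$, and one cell otherwise. (A queen $(0,y)$ blocks the two cells $(\pm y,0)$, but the column $x=0$ holds at most one queen.)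

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.55]
\fill[gray!20] (0,0)--(7,0)--(7,-4)--(4,-4)--cycle;
\fill[gray!20] (0,0)--(-7,0)--(-7,4)--(-4,4)--cycle;
\draw[thick] (-7,0)--(7,0);
\draw[gray] (0,-4)--(0,4);
\draw[thick] (4,0)--(4,-2)--(6,0);
\draw[dashed] (4,-2)--(2,0);
\draw[thick] (-2,-3)--(-5,0);
\draw[dashed] (-2,0)--(-2,-3)--(1,0);
\fill (4,-2) circle (0.17) node[below] {\small$(4,-2)$};
\fill (-2,-3) circle (0.17) node[below] {\small$(-2,-3)$};
\foreach \x in {4,6,-5} \draw[fill=white,thick] (\x,0) circle (0.15) node[above] {\small$\x$};
\end{tikzpicture}
\caption{Blocking on the row $y=0$. The queen $(4,-2)$ lies in one of the shaded sectors $|y|\le|x|$, $xy<0$ and blocks two cells, $(4,0)$ and $(6,0)$. The queen $(-2,-3)$ blocks only $(-5,0)$. Dashed segments lead to cells that are attacked but not blocked, because their shell is smaller than that of the queen.}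
\label{fig:row}
\end{figure}

For a row $y=c$ we measure the queen $(a,b)$ from the point $(0,c)$, by the coordinates $(x,y)=(a,b-c)$. The shells are still centered at the origin, so the description above holds only up to errors of size $|c|$. These errors matter only within distance $|c|$ of the lines $x=0$, $y=0$, $y=\pm x$, where there are few queens. Call $(a,b)$ \emph{regular} if its coordinates $(x,y)$ satisfy
\begin{equation}\label{eq:regular}
|x|>|c|,\qquad |y|>|c|,\qquad \big||x|-|y|\big|>|c| .
\end{equation}
For nonzero $x,y$ with $|x|\ne|y|$, in particular for regular cells, put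
\[
M=\max(|x|,|y|),\qquad m=\min(|x|,|y|),\qquad
\varepsilon=\begin{cases}1&\text{if } |y|<|x| \text{ and } xy<0,\\ 0&\text{otherwise.}\end{cases}
\]

\begin{lemma}\label{lem:geomR}
Let $|n|>|c|$, and let a regular cell with coordinates $(x,y)$ block $(n,c)$ on the row $y=c$. Then either $n=x$ and $\varepsilon=1$, or $n=\operatorname{sgn}(x)\,(|x|+|y|)$. In both cases $M\le|n|\le2M$.
\end{lemma}

\begin{proof}
Let $q=(a,b)$ be the blocking cell. The cell $(n,c)$ has shell $|n|$, so $|a|,|b|\le|n|$, and therefore $M\le|n|+|c|$.

\emph{Column.} Here $x=a=n$, and $q$ lies with $(n,c)$ on the right side if $n>0$ and on the left side if $n<0$. Since $q$ comes first, $b<c$ if $n>0$ and $b>c$ if $n<0$; thus $xy<0$. From $|y|\le|x|+|c|$ and the third condition in \eqref{eq:regular} we get $|y|<|x|$. So $\varepsilon=1$ and $|n|=M$.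

\emph{Diagonal or antidiagonal.} Here $|x-n|=|y|$, so $n=x\pm y$ and $|n|$ is $M+m$ or $M-m$. If $|n|=M-m$, then $M\le M-m+|c|$, so $m\le|c|$, against the first two conditions in \eqref{eq:regular}. Hence $|n|=|x|+|y|$, and $n=x\pm y$ can have this absolute value only if it has the sign of $x$.
\end{proof}

Let the cell $(n,c)$ demand $1/|n|$. The demand up to $X$ is about $2\ln X$, from the two ends of the row, and a regular queen meets at most $\varepsilon/|x|+1/(|x|+|y|)$ of it. We look for prices $\alpha/|x|$, $\beta/|y|$, $\gamma/|x+y|$ on columns, rows and antidiagonals. Each family then supplies its coefficient times $2\ln X$, so we need $\alpha+\beta+\gamma<1$. The antidiagonals are the family to use because of the queens with $\varepsilon=1$, which are the most efficient ones: for them $|y|+|x+y|=|x|$, so that $1/|y|+1/|x+y|\ge4/|x|$ as in Lemma~\ref{lem:ineqD}. This suggests $\beta=\gamma$ a little below $\frac12$. A small $\alpha>0$ is needed for queens with $|x|$ much smaller than $|y|$: they meet a demand of almost $1/|y|$, but pay only about $(\beta+\gamma)/|y|$ for row and antidiagonal.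

\begin{lemma}\label{lem:ineqR}
For nonzero real numbers $x,y$ with $|x|\ne|y|$,
\begin{equation}\label{eq:R}
\frac{\varepsilon}{|x|}+\frac1{|x|+|y|}\ \le\ \frac1{20}\cdot\frac1{|x|}+\frac9{20}\cdot\frac1{|y|}+\frac9{20}\cdot\frac1{|x+y|}.
\end{equation}
\end{lemma}

\begin{proof}
Both sides are homogeneous of degree $-1$, so take $M=1$ and $m=r\in(0,1)$. Then $|x+y|=1-r$ if $xy<0$ and $|x+y|=1+r$ if $xy>0$. Write $A$ and $B$ for the left and right sides.

\emph{Case $|x|>|y|$, $xy<0$.} Here $A=1+\frac1{1+r}$ and $B=\frac1{20}+\frac9{20r(1-r)}\ge\frac1{20}+\frac{36}{20}=\frac{37}{20}$. If $r\ge\frac3{17}$, then $A\le1+\frac{17}{20}=\frac{37}{20}$. If $r<\frac3{17}$, then $B>\frac9{20r}>\frac{153}{60}>2>A$.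

In the other three cases $\varepsilon=0$ and $A=\frac1{1+r}$.

\emph{Case $|x|>|y|$, $xy>0$.} Since $1+r>2r$, we have $\frac1r>\frac2{1+r}$, and $B>\frac9{20}\big(\frac1r+\frac1{1+r}\big)>\frac{27}{20}\cdot\frac1{1+r}>A$.

\emph{Case $|x|<|y|$, $xy>0$.} Here $B=\frac1{20r}+\frac9{20}+\frac9{20(1+r)}$, and $A\le B$ is equivalent to $\frac{11}{1+r}\le\frac1r+9$. If $r\ge\frac29$, then $\frac{11}{1+r}\le9$. If $r<\frac29$, then $\frac1r+9>13>11$.

\emph{Case $|x|<|y|$, $xy<0$.} Here $B=\frac1{20r}+\frac9{20}+\frac9{20(1-r)}>\frac1{20r}+\frac9{10}$. If $r\ge\frac19$, then $A\le\frac9{10}$. If $r<\frac19$, then $B>\frac9{20}+\frac9{10}>1>A$.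
\end{proof}

\begin{proposition}\label{prop:row}
Let $K$ be non-attacking, let $c\in\mathbb Z$, and let $E\ge0$, $X\ge1$ be integers. If all but at most $E$ of the cells $(n,c)$ with $|c|<|n|\le X$ are blocked on the row $y=c$ by queens of $K$, then $X\le e^{3060}(E+24|c|+12)$.
\end{proposition}

\begin{proof}
Put $F=E+24|c|+12$. We may assume $F\le X$. Let $\ell=\ln(X/F)$, and let $g$ be as in Lemma~\ref{lem:cap} with $\lambda=80$.

\emph{Discarding the irregular queens.} In the coordinates $(x,y)$, a cell that violates \eqref{eq:regular} lies on one of the $4(2|c|+1)$ lines $x=i$, $y=i$, $x-y=i$, $x+y=i$ with $|i|\le|c|$. So at most $8|c|+4$ queens are not regular, and by Lemma~\ref{lem:prec}(c) they block at most $24|c|+12$ cells. Consider the integers $n$ with $F\le|n|\le X$; they satisfy $|n|>|c|$. Call $n$ \emph{good} if $(n,c)$ is blocked by a regular queen. At most $F$ of these integers are not good, and each has $1/|n|\le1/F$. By Lemma~\ref{lem:cap},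
\[
\sum_{n\ \mathrm{good}}\frac1{|n|}\ \ge\ 2\ell-1 .
\]

\emph{The capped inequality.} Let $Q$ be the set of regular queens that block some $(n,c)$ with $F\le|n|\le X$. By Lemma~\ref{lem:geomR} every queen in $Q$ has $F/2\le M\le X$. We claim that for such a queen
\begin{equation}\label{eq:Rcap}
\frac{\varepsilon}{|x|}+\frac1{|x|+|y|}\ \le\ \frac1{20}\,g(|x|)+\frac9{20}\,g(|y|)+\frac9{20}\,g(|x+y|).
\end{equation}
Replace each $g(v)$ by $\min(1/v,\,40/M)$, which is no larger because $40/M\le80/F$. If one of the three minima equals $40/M$, the right side is at least $\frac1{20}\cdot\frac{40}M=\frac2M$; this bounds the left side, since $|x|=M$ when $\varepsilon=1$. Otherwise each minimum is $1/v$, and the claim is \eqref{eq:R}.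

\emph{Counting.} Assign to each good $n$ a queen of $Q$ that blocks $(n,c)$. By Lemma~\ref{lem:geomR} the sum of $1/|n|$ over the integers assigned to one queen is at most the left side of \eqref{eq:Rcap}. For the queens in $Q$ we have $|x|,|y|\in[1,X]$ and $|x+y|\in[1,2X]$, and each value of $|x|$, of $|y|$ and of $|x+y|$ is taken at most twice, because it determines two columns, two rows or two antidiagonals. Summing \eqref{eq:Rcap} over $Q$ and using Lemma~\ref{lem:cap}, we obtain
\[
2\ell-1\ \le\ 2\Big(\tfrac{10}{20}(160+\ell)+\tfrac9{20}(160+\ln2+\ell)\Big)=\tfrac{19}{10}\ell+304+\tfrac9{10}\ln2 .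
\]
Hence $\ell\le3050+9\ln2<3060$.
\end{proof}

Unlike the diagonal count, this one uses both ends of the line. For $n>0$ alone the demand is $\ell$ and only the columns $x>0$ are involved, but all rows and antidiagonals remain available; the supply is $\big(\frac1{20}+\frac{18}{20}+\frac{18}{20}\big)\ell$, and \eqref{eq:R} gives nothing. The two ends compete for the same rows and antidiagonals.

\section{Proof of the theorems}\label{sec:proof}

Let $L$ be a line of offset $c$, let $k\ge0$, and let $X\ge1$ be an integer such that no cell of $L$ of shell at most $X$ has value $k$. We show that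
\begin{equation}\label{eq:final}
X+1\ \le\ e^{3070}\,(1+|c|+k).
\end{equation}
By Lemmas~\ref{lem:missing} and~\ref{lem:prec}(a), among the cells $p\in L$ with $\|p\|\le X$ that are not of the form $(N,-N)$, $N\geq0$, all but at most $k$ are blocked on $L$ by queens of $K_k$. By Lemma~\ref{lem:prec}(b) we may rotate the line and $K_k$ together, and the rotated set is again non-attacking.

\emph{Rows and columns.} If $L$ is the row $y=c$, the cells $(n,c)$ with $|c|<|n|\le X$ have shell $|n|\le X$ and are not corners. Proposition~\ref{prop:row} with $E=k$ gives
\[
X\le e^{3060}(k+24|c|+12)\le24\,e^{3060}(1+|c|+k).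
\]
If $L$ is the column $x=c$, use the cells $(c,n)$ with $|c|<|n|\le X$. The rotation $\rho^{-1}(x,y)=(y,-x)$ maps them to the cells $(n,-c)$ of the row $y=-c$, and Proposition~\ref{prop:row} applied to $\rho^{-1}K_k$ gives the same bound. Since $25<e^{10}$, \eqref{eq:final} follows.

\emph{Diagonals and antidiagonals.} Put $h=|c|$ and $p_j=(j,j+h)$. The line $L$ is the image of the diagonal $y=x+h$ under $\rho^i$, where $i$ is chosen as follows.
\[
\begin{array}{c|c|c}
L & i & \rho^ip_j\\ \hline
y=x+c,\ c\ge0 & 0 & (j,\ j+h)\\
x+y=c,\ c\le0 & 1 & (-j-h,\ j)\\
y=x+c,\ c<0 & 2 & (-j,\ -j-h)\\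
x+y=c,\ c>0 & 3 & (j+h,\ -j)
\end{array}
\]
For $j\ge1$ none of the cells $\rho^ip_j$ has the form $(N,-N)$ with $N\geq0$: for $i=0$ the second coordinate is positive, for $i=1,2$ the first is negative, and for $i=3$ we have $h>0$. (This is why the antidiagonal $x+y=0$ is assigned to $i=1$.) The cell $\rho^ip_j$ has shell $j+h$. If $X\le h$, then \eqref{eq:final} is trivial. Otherwise put $Y=X-h\ge1$. All but at most $k$ of the cells $p_1,\dots,p_Y$ are blocked on $y=x+h$ by queens of $\rho^{-i}K_k$, and Proposition~\ref{prop:diag} gives
\[
X\le h+e^{84}(k+12h+6)\le13\,e^{84}(1+|c|+k),
\]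
which implies \eqref{eq:final}.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
If $L$ contained no cell of value $k$, then \eqref{eq:final} would hold for every $X\ge1$, which is impossible. So $k$ occurs on $L$, and it occurs only once by (M1).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:quant}]
For the upper bound, let $R=R(L,k)$. If $R\le1$ there is nothing to prove, and otherwise \eqref{eq:final} applies with $X=R-1$.

For the lower bound, let $p$ be a cell of shell $N$. The cells earlier than $p$ lie in the box $[-N,N]^2$, and each of the four lines through $p$ contains at most $2N$ other cells of this box. So $G(p)$ is the mex of at most $8N$ numbers, and $G(p)\le8N$. Hence $R\ge k/8$. Every cell $(x,y)$ of $L$ satisfies $|c|\le|x|+|y|\le2\max(|x|,|y|)$, so $R\ge|c|/2$. Therefore $R\ge\max(k,|c|)/8\ge(|c|+k)/16$.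
\end{proof}

\begin{thebibliography}{9}

\bibitem{DSS}
F.~Michel Dekking, Jeffrey Shallit, N.~J.~A.~Sloane,
\emph{Queens in exile: non-attacking queens on infinite chess boards},
arXiv:1907.09120 (2019).

\end{thebibliography}
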